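\title{Isomorphism and quasi-isomorphism of torsion-free abelian groups of rank $n\geq 3$ are Borel incomparable}

\begin{abstract}
We prove that for every $n\geq 3$ the isomorphism relation and the quasi-isomorphism relation on the space of all torsion-free abelian groups of rank $n$ are incomparable with respect to Borel reducibility. More precisely, we determine for which $k$ either relation, restricted to the $p$-local groups of rank $n$ and divisible rank $k$, reduces to the other relation on all groups of rank $n$. Cocycle superrigidity turns a Borel reduction into a map that is equivariant for $\mathrm{GL}_n(\mathbb{Q})$, and we analyze this map prime by prime. A consequence of property (T) controls infinitely many primes at once, and the duality between lines and hyperplanes supplies the obstruction that no single divisible rank supplies when $n=3$.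
\end{abstract}

\section{Introduction}

\subsection*{The problem}
A torsion-free abelian group of rank $n\geq1$ is isomorphic to a subgroup of $\mathbb{Q}^n$ that contains a basis of $\mathbb{Q}^n$. Let $R(n)$ be the set of these subgroups. It is a Borel subset of the Cantor space $2^{\mathbb{Q}^n}$, hence a standard Borel space. Groups $A,B\in R(n)$ are \emph{commensurable}, written $A\approx B$, if $A\cap B$ has finite index in both, and \emph{quasi-isomorphic}, written $A\sim B$, if $A$ is commensurable with some $B'\in R(n)$ isomorphic to $B$. An isomorphism $\phi\colon A\to B$ extends to the linear automorphism $v\mapsto \phi(mv)/m$ of $\mathbb{Q}^n$, where $m\geq 1$ is any integer with $mv\in A$. Therefore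
\begin{equation}\label{eq:orbit}
A\cong B\iff \exists g\in \mathrm{GL}_n(\mathbb{Q})\ \ gA=B,\qquad
A\sim B\iff \exists g\in \mathrm{GL}_n(\mathbb{Q})\ \ gA\approx B .
\end{equation}

Let $E,F$ be equivalence relations on standard Borel spaces $X,Y$. A \emph{Borel reduction} of $E$ to $F$ is a Borel map $f\colon X\to Y$ with $x\mathrel{E}x'\iff f(x)\mathrel{F}f(x')$ for all $x,x'\in X$; if there is one we write $E\leq_B F$. The $F$-class of $f(x)$ is then a complete invariant of the $E$-class of $x$, computed from $x$ in an explicit way, so $E\leq_B F$ says that classifying up to $E$ is no harder than classifying up to $F$. The relations are \emph{Borel incomparable} if neither $E\leq_B F$ nor $F\leq_B E$.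

Quasi-isomorphism is coarser than isomorphism, and each $\sim$-class is a union of countably many $\cong$-classes. In rank one the two relations coincide (Remark~\ref{rem:small}); in rank three a group need not be isomorphic to a subgroup of prime index (Example~\ref{ex:three}). Ignoring finite index looks like a simplification, so one might guess that $\sim$ reduces to $\cong$. But an inclusion of relations gives a reduction in neither direction. To reduce $\sim$ to $\cong$ one must build from $A$ a group whose isomorphism type does not notice finite-index changes of $A$ and still determines $A$ up to quasi-isomorphism. To reduce $\cong$ to $\sim$ one must store the isomorphism type of $A$ in data that survive finite-index changes. The following theorem, which appears as a conjecture in Coskey's paper \cite{Coskey}, says that from rank three on neither is possible.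

\begin{theorem}\label{thm:main}
For $n\geq3$, the isomorphism and quasi-isomorphism relations on $R(n)$ are Borel incomparable.
\end{theorem}

\subsection*{Local groups}
Let $p$ be a prime. A group $A\in R(n)$ is \emph{$p$-local} if $qA=A$ for every prime $q\neq p$, and \emph{local} if it is $p$-local for some $p$. The \emph{divisible rank} of $A$ is the largest rank of a divisible quotient of $A$. Let $R(n,p,k)$ be the set of $p$-local groups in $R(n)$ of divisible rank $k$. It is known that for $n\geq3$ and $1\leq k\leq n-2$ the relations $\cong$ and $\sim$ on $R(n,p,k)$ are Borel incomparable, and that for $n\geq3$ they are Borel incomparable on the space of all local groups of rank $n$. We do not use these results, and Theorem~\ref{thm:main} is not a formal consequence of them: a reduction defined on $R(n)$ and restricted to $R(n,p,k)$ may take its values anywhere in $R(n)$, and there it has all primes and all divisible ranks at its disposal. We therefore study reductions from $R(n,p,k)$ into the whole of $R(n)$.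

\begin{theorem}\label{thm:strata}
Let $n\geq3$, let $p$ be a prime and let $0\leq k\leq n$.
\begin{enumerate}
\item[(1)] $(\cong\text{ on }R(n,p,k))\leq_B(\sim\text{ on }R(n))$ if and only if $k\in\{0,n-1,n\}$.
\item[(2)] $(\sim\text{ on }R(n,p,k))\leq_B(\cong\text{ on }R(n))$ if and only if $k\in\{0,1,n-1,n\}$.
\item[(3)] There is no Borel map $f\colon R(n,p,1)\cup R(n,p,n-1)\to R(n)$ reducing $\sim$ to $\cong$.
\item[(4)] If $\mathcal{C}\subseteq R(n)$ is Borel and contains $R(n,p,1)\cup R(n,p,n-1)$, or contains $R(n,p,k)$ for some $2\leq k\leq n-2$, then $\cong$ and $\sim$ on $\mathcal{C}$ are Borel incomparable. In particular this holds for the space of all $p$-local groups (one fixed $p$), for the space of all local groups, and for $R(n)$.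
\item[(5)] If $1\leq m<n$ and $1\leq k\leq n-1$, then neither $\cong$ nor $\sim$ on $R(n,p,k)$ is Borel reducible to $\cong$ or to $\sim$ on $R(m)$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is the case $\mathcal{C}=R(n)$ of (4). Part (2) shows that the larger target matters: $\sim$ on $R(n,p,1)$ does reduce to $\cong$ on $R(n)$. For $n=3$ it says that $\sim$ on each single stratum $R(3,p,k)$ reduces to $\cong$ on $R(3)$, so no single stratum witnesses that $\sim$ does not reduce to $\cong$ on $R(3)$. This is why (3) compares two strata.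

\subsection*{Plan}
Section~\ref{sec:completions} describes a group by its $q$-adic completions. Section~\ref{sec:local} translates both relations on $p$-local groups into orbit relations of $\mathrm{GL}_n(\mathbb{Q})$ on $p$-adic homogeneous spaces, constructs the reductions that exist, and shows the argument for the negative results in rank three. Section~\ref{sec:tools} collects the ergodic-theoretic tools. Sections~\ref{sec:rigid} and~\ref{sec:complete} replace a Borel reduction by an equivariant map and pass to completions; part (5) follows already there. Part (1) is proved in Section~\ref{sec:A}, parts (2)--(4) in Section~\ref{sec:B}.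

\subsection*{Notation}
The letters $p,q,\ell$ denote primes, $v_q$ is the $q$-adic valuation, and $E_{ij}$ are the matrix units. For an invertible matrix $g$ let $\tau(g)=(g^{-1})^{T}$. This is an automorphism of order two of $\mathrm{GL}_n$ over any field; it preserves $\mathrm{SL}_n(\mathbb{Z})$, each $\mathrm{SL}_n(\mathbb{Z}_q)$, and the scalar matrices. For a subspace $U\leq\mathbb{Q}_q^n$ let $U^\perp$ be its annihilator for the dot product. Since $gu\cdot\tau(g)w=u\cdot w$,
\begin{equation}\label{eq:perp}
(gU)^\perp=\tau(g)U^\perp .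
\end{equation}

\section{Completions and commensurability}\label{sec:completions}

\subsection{Lattices}
A \emph{lattice} in a $\mathbb{Q}_q$-vector space of finite dimension $d$ is the $\mathbb{Z}_q$-span of a basis. The lattices of $\mathbb{Q}_q^d$ are the sets $x\mathbb{Z}_q^d$ with $x\in\mathrm{GL}_d(\mathbb{Q}_q)$; they are compact and open, and the stabilizer $x\,\mathrm{GL}_d(\mathbb{Z}_q)x^{-1}$ is compact and open in $\mathrm{GL}_d(\mathbb{Q}_q)$. Any two lattices $L,L'$ satisfy $q^iL\subseteq L'$ for large $i$. A bounded open $\mathbb{Z}_q$-submodule is a lattice: it lies in some $q^{-i}\mathbb{Z}_q^d$, so it is free of rank at most $d$ over the principal ideal domain $\mathbb{Z}_q$, and it spans $\mathbb{Q}_q^d$. Two $\mathbb{Z}_q$-submodules $M,M'$ are \emph{homothetic} if $M'=q^iM$ for some $i\in\mathbb{Z}$; note that $cM=q^{v_q(c)}M$ for $c\in\mathbb{Q}_q^*$.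

\begin{lemma}\label{lem:lattices}
Let $d\geq1$.
\begin{enumerate}
\item[(a)] $\mathrm{GL}_d(\mathbb{Q})$ acts transitively on the lattices of $\mathbb{Q}_q^d$. In particular there are countably many lattices.
\item[(b)] If $d=1$, any two lattices are homothetic. If $d\geq2$, there are non-homothetic lattices.
\item[(c)] If $i\neq j$, no homothety class of lattices is fixed by all matrices $1+tE_{ij}$, $t\in\mathbb{Q}_q$.
\item[(d)] A lattice fixed by $\mathrm{SL}_d(\mathbb{Z}_q)$ is of the form $q^i\mathbb{Z}_q^d$.
\end{enumerate}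
\end{lemma}

\begin{proof}
(a) The open set $x\,\mathrm{GL}_d(\mathbb{Z}_q)$ meets the dense subgroup $\mathrm{GL}_d(\mathbb{Q})$ in some $g$, and $g\mathbb{Z}_q^d=x\mathbb{Z}_q^d$.

(b) The lattices of $\mathbb{Q}_q$ are the sets $q^i\mathbb{Z}_q$. For $d\geq2$, an equality $\mathbb{Z}_q^{d-1}\oplus q\mathbb{Z}_q=q^i\mathbb{Z}_q^d$ would force both $i=0$ and $i=1$.

(c) Let $L=x\mathbb{Z}_q^d$, $\det g=1$ and $gL=q^rL$. Then $q^{-r}x^{-1}gx\in\mathrm{GL}_d(\mathbb{Z}_q)$ has determinant $q^{-rd}$, which must be a unit, so $r=0$. Thus the matrices of determinant one that fix the homothety class of $L$ lie in the compact stabilizer of $L$, whereas $\{1+tE_{ij}\}$ is unbounded.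

(d) For $d=1$ see (b). Let $d\geq2$. After scaling, $L\subseteq\mathbb{Z}_q^d$ and $L$ contains a \emph{primitive} vector $v$, one with a unit coordinate, say the $j$-th. Replacing $e_j$ by $v$ in the standard basis gives a basis of $\mathbb{Z}_q^d$; list $v$ first and multiply another basis vector by a unit to obtain $\kappa\in\mathrm{SL}_d(\mathbb{Z}_q)$ with $\kappa e_1=v$. So $\mathrm{SL}_d(\mathbb{Z}_q)$ is transitive on primitive vectors, and $L$ contains $e_1,\dots,e_d$.
\end{proof}

\subsection{Full modules}
Let $\mathcal{M}_q$ be the set of $\mathbb{Z}_q$-submodules $M\leq\mathbb{Q}_q^n$ that span $\mathbb{Q}_q^n$. Such an $M$ contains a lattice, so it is an open, hence closed, subgroup. The sum $V(M)$ of all $\mathbb{Q}_q$-subspaces contained in $M$ is the largest such subspace; we call it the \emph{divisible part} of $M$. It satisfies $V(xM)=xV(M)$ for $x\in\mathrm{GL}_n(\mathbb{Q}_q)$.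

\begin{lemma}\label{lem:full}
The map $M\mapsto(V(M),M/V(M))$ is a bijection from $\mathcal{M}_q$ onto the set of pairs $(W,L)$ with $W\leq\mathbb{Q}_q^n$ a subspace and $L$ a lattice in $\mathbb{Q}_q^n/W$. In particular $\{M:V(M)=W\}$ is countable for each $W$.
\end{lemma}

\begin{proof}
The submodule $N=M/V(M)$ of $\mathbb{Q}_q^n/V(M)$ is open, hence closed. It contains no line, since the preimage of a line would be a subspace of $M$ larger than $V(M)$. Suppose $N$ is unbounded, and fix coordinates and the maximum norm. There are $v_i=q^{-m_i}u_i\in N$ with $\|u_i\|=1$ and $m_i\to\infty$, and by compactness of the unit sphere we may assume $u_i\to u\neq0$. For each $j$ we have $q^{-j}u_i=q^{m_i-j}v_i\in N$ as soon as $m_i\geq j$, so $q^{-j}u\in N$. Then $N\supseteq\mathbb{Q}_qu$, a contradiction. So $N$ is bounded and open, that is, a lattice. Conversely, the preimage $M$ of a lattice $L\leq\mathbb{Q}_q^n/W$ lies in $\mathcal{M}_q$ and has $V(M)=W$, because $L$ is bounded and so contains no line.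
\end{proof}

Let $\mathcal{M}_{q,j}=\{M\in\mathcal{M}_q:\dim V(M)=j\}$ and $M(j)=\mathbb{Q}_q^j\oplus\mathbb{Z}_q^{n-j}$. Given $M\in\mathcal{M}_{q,j}$, a basis of $V(M)$ followed by lifts of a basis of the lattice $M/V(M)$ are the columns of a matrix $x$ with $xM(j)=M$. So $\mathcal{M}_{q,j}$ is one orbit of $\mathrm{GL}_n(\mathbb{Q}_q)$. The stabilizers of $V(M(j))=\mathbb{Q}_q^j\oplus0$ and of $M(j)$ are the closed subgroups
\[
P_{q,j}=\left\{\begin{pmatrix}a&b\\0&d\end{pmatrix}:a\in\mathrm{GL}_j(\mathbb{Q}_q),\ d\in\mathrm{GL}_{n-j}(\mathbb{Q}_q)\right\},\qquad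
H_{q,j}=\left\{\begin{pmatrix}a&b\\0&d\end{pmatrix}\in P_{q,j}:d\in\mathrm{GL}_{n-j}(\mathbb{Z}_q)\right\},
\]
with $b$ arbitrary. We give $\mathcal{M}_{q,j}=\mathrm{GL}_n(\mathbb{Q}_q)/H_{q,j}$ and the Grassmannian $\mathrm{Gr}_j(\mathbb{Q}_q^n)=\mathrm{GL}_n(\mathbb{Q}_q)/P_{q,j}$ of $j$-dimensional subspaces the quotient topology, and $\mathcal{M}_q$ the topology of the disjoint union of the $\mathcal{M}_{q,j}$. The quotient of a second countable locally compact group by a closed subgroup is a locally compact Polish space on which the group acts continuously. The map $V\colon\mathcal{M}_{q,j}\to\mathrm{Gr}_j(\mathbb{Q}_q^n)$ is the natural projection, so it is continuous.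

\subsection{A group and its completions}
For $A\in R(n)$ let $A_q\in\mathcal{M}_q$ be the $\mathbb{Z}_q$-span of $A$ in $\mathbb{Q}_q^n$. Then $(gA)_q=gA_q$ for $g\in\mathrm{GL}_n(\mathbb{Q})$. Let $\mathbb{Z}_{(q)}=\mathbb{Q}\cap\mathbb{Z}_q$, the ring of fractions with denominator prime to $q$.

\begin{lemma}\label{lem:localglobal}
For $A\in R(n)$ we have $\mathbb{Z}_{(q)}A=\mathbb{Q}^n\cap A_q$ and $A=\mathbb{Q}^n\cap\bigcap_qA_q$. Consequently $A\subseteq B$ if and only if $A_q\subseteq B_q$ for all $q$.
\end{lemma}

\begin{proof}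
Let $v\in\mathbb{Q}^n\cap A_q$. Then $v\in\mathbb{Z}_qA'$ for a finitely generated subgroup $A'\leq A$ of rank $n$. The coordinates of $v$ in a $\mathbb{Z}$-basis of $A'$ lie in $\mathbb{Q}\cap\mathbb{Z}_q$, so $v\in\mathbb{Z}_{(q)}A$. The other inclusion holds because $\mathbb{Z}_{(q)}\subseteq\mathbb{Z}_q$. If $v\in\mathbb{Z}_{(q)}A$ for all $q$, the ideal $\{m\in\mathbb{Z}:mv\in A\}$ is contained in no $q\mathbb{Z}$, so it contains $1$.
\end{proof}

\begin{proposition}\label{prop:local}
The map $A\mapsto A_p$ is a $\mathrm{GL}_n(\mathbb{Q})$-equivariant Borel isomorphism from the space of $p$-local groups in $R(n)$ onto $\mathcal{M}_p$, with inverse $M\mapsto\mathbb{Q}^n\cap M$. It maps $R(n,p,k)$ onto $\mathcal{M}_{p,k}$. A group $A$ is $p$-local if and only if $A_q=\mathbb{Q}_q^n$ for all $q\neq p$. For every $q$ the map $A\mapsto A_q$ is Borel on $R(n)$.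
\end{proposition}

\begin{proof}
If $qA=A$, then $A_q$ is a $\mathbb{Q}_q$-subspace that spans, so $A_q=\mathbb{Q}_q^n$. Hence a $p$-local group satisfies $A=\mathbb{Q}^n\cap A_p$ by Lemma~\ref{lem:localglobal}, and so does every $A$ with $A_q=\mathbb{Q}_q^n$ for all $q\neq p$. Conversely let $M\in\mathcal{M}_p$ and $A=\mathbb{Q}^n\cap M$. Primes $q\neq p$ are units of $\mathbb{Z}_p$, so $qA=A$. As $M$ is open, $A$ contains $p^i\mathbb{Z}^n$ for large $i$ and is dense in $M$. So $A\in R(n)$, and $A_p$ is a closed submodule of $M$ containing a dense subset: $A_p=M$. This gives the bijection and the characterization of $p$-local groups.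

For $v\in\mathbb{Q}^n$ the set $\{x:v\in xM(j)\}=\{x:x^{-1}v\in M(j)\}$ is clopen in $\mathrm{GL}_n(\mathbb{Q}_p)$, so $M\mapsto\mathbb{Q}^n\cap M$ is continuous into $2^{\mathbb{Q}^n}$. By the Lusin--Souslin theorem an injective Borel map between standard Borel spaces sends Borel sets to Borel sets, so the inverse $A\mapsto A_p$ is Borel. For arbitrary $A\in R(n)$, the group $\mathbb{Z}_{(q)}A=\{v:mv\in A\text{ for some }m\text{ prime to }q\}$ is a Borel function of $A$, is $q$-local, and has completion $A_q$. So $A\mapsto A_q$ is Borel on $R(n)$.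

Let $A$ be $p$-local with $\dim V(A_p)=k$. A divisible quotient of rank $r$ gives, modulo its torsion subgroup, a surjection $A\to\mathbb{Q}^r$. It extends to a linear map $\mathbb{Q}_p^n\to\mathbb{Q}_p^r$ sending $A_p$ onto $\mathbb{Z}_p\mathbb{Q}^r=\mathbb{Q}_p^r$. If $W$ is the image of $V(A_p)$, then $\mathbb{Q}_p^r/W$ is a linear image of the compact set $A_p/V(A_p)$, so it is zero, and $r=\dim W\leq k$. Conversely, some projection onto $k$ of the coordinates is an isomorphism on $V(A_p)$. The image $B\in R(k)$ of $A$ is $p$-local with $B_p=\mathbb{Q}_p^k$, so $B=\mathbb{Q}^k$ is a divisible quotient of rank $k$ (for $k=0$ there is nothing to prove).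
\end{proof}

\subsection{Commensurability and quasi-endomorphisms}

\begin{lemma}\label{lem:comm}
Let $A,B\in R(n)$. Then $A\approx B$ if and only if $mA\subseteq B$ and $mB\subseteq A$ for some integer $m\geq1$, and
\begin{equation}\label{eq:comm}
A\approx B\iff V(A_q)=V(B_q)\text{ for all }q,\text{ and }A_q=B_q\text{ for all but finitely many }q.
\end{equation}
The relation $\approx$ is a Borel equivalence relation, and all classes of $\approx$, $\cong$ and $\sim$ are countable.
\end{lemma}

\begin{proof}
First, $|A/mA|\leq m^n$: a finitely generated subgroup of $A/mA$ is a quotient of $A'/mA'$ for some $A'\cong\mathbb{Z}^r$, $r\leq n$, so it has at most $m^n$ elements. If $A\approx B$, let $m$ be the product of the two indices of $A\cap B$. Conversely, $mA\subseteq B$ gives $mA\subseteq A\cap B\subseteq A$, so $A\cap B$ has finite index in $A$, and symmetrically in $B$. This criterion shows that $\approx$ is transitive and Borel.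

By Lemma~\ref{lem:localglobal} the criterion says that $mA_q\subseteq B_q$ and $mB_q\subseteq A_q$ for all $q$. If this holds, then $A_q=B_q$ for $q\nmid m$, and $V(A_q)=V(mA_q)\subseteq V(B_q)$ and symmetrically. Conversely, assume the right side of \eqref{eq:comm}. At each of the finitely many $q$ with $A_q\neq B_q$, the modules $A_q/V(A_q)$ and $B_q/V(A_q)$ are lattices in the same space, so $q^{i}A_q\subseteq B_q$ and $q^{i}B_q\subseteq A_q$ for some $i=i_q$; take $m=\prod q^{i_q}$.

For fixed $m$ there are finitely many $B$ with $mA\subseteq B\subseteq\frac1mA$, since $\frac1mA/mA\cong A/m^2A$ is finite. So $\approx$-classes are countable, and \eqref{eq:orbit} gives the rest.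
\end{proof}

Thus a commensurability class consists of two kinds of data: the divisible parts $V(A_q)$ at all primes, and the \emph{tail} of the sequence $(A_q)_q$, that is, the sequence up to finitely many changes.

If $A\sim B$, the matrix $g$ with $gA\approx B$ is not unique. The ambiguity is measured by the \emph{quasi-endomorphism algebra}
\[
\mathrm{QE}(A)=\{g\in M_n(\mathbb{Q}):mgA\subseteq A\text{ for some integer }m\geq1\}.
\]

\begin{lemma}\label{lem:QE}
$\mathrm{QE}(A)$ is a unital $\mathbb{Q}$-subalgebra of $M_n(\mathbb{Q})$ that depends only on the $\approx$-class of $A$, and $\mathrm{QE}(gA)=g\,\mathrm{QE}(A)g^{-1}$ for $g\in\mathrm{GL}_n(\mathbb{Q})$. For $g,g'\in\mathrm{GL}_n(\mathbb{Q})$ we have $gA\approx g'A$ if and only if $g^{-1}g'\in\mathrm{QE}(A)$. The map $A\mapsto\mathrm{QE}(A)$ is Borel and has countably many values.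
\end{lemma}

\begin{proof}
If $mgA\subseteq A$ and $m'g'A\subseteq A$, then $mm'(g+g')A\subseteq A$, $mm'gg'A\subseteq A$, and $(mb)\frac ab gA\subseteq A$. If moreover $rA\subseteq B$ and $rB\subseteq A$, then $r^2mgB\subseteq rmgA\subseteq rA\subseteq B$. The conjugation formula follows by writing $mhA\subseteq A$ as $m(ghg^{-1})gA\subseteq gA$. For the next claim we may take $g=1$. If $g'A\approx A$, then $mg'A\subseteq A$ for some $m$. If $g'\in\mathrm{QE}(A)$, then $g'^{-1}$ is a polynomial in $g'$ by the Cayley--Hamilton theorem, so $g'^{-1}\in\mathrm{QE}(A)$, and we get $mg'A\subseteq A$ and $mA\subseteq g'A$ for a suitable $m$. The condition $g\in\mathrm{QE}(A)$ is Borel in $A$, and $M_n(\mathbb{Q})$ has only countably many subspaces.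
\end{proof}

\section{The two relations on local groups}\label{sec:local}

From now on $p$ is a fixed prime, $G=\mathrm{GL}_n(\mathbb{Q}_p)$, $K=\mathrm{SL}_n(\mathbb{Z}_p)$, $P_k=P_{p,k}$, $H_k=H_{p,k}$, $\mathrm{Gr}_k=\mathrm{Gr}_k(\mathbb{Q}_p^n)$ and $V_0=\mathbb{Q}_p^k\oplus0$.

\subsection{Orbit relations}
For $p$-local groups the tails in \eqref{eq:comm} are trivial, since $A_q=\mathbb{Q}_q^n$ for $q\neq p$. So by \eqref{eq:orbit}, Proposition~\ref{prop:local} and \eqref{eq:comm}, for $p$-local $A,B\in R(n)$,
\begin{equation}\label{eq:localrel}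
A\cong B\iff\exists g\in\mathrm{GL}_n(\mathbb{Q})\ \ gA_p=B_p,\qquad
A\sim B\iff\exists g\in\mathrm{GL}_n(\mathbb{Q})\ \ gV(A_p)=V(B_p).
\end{equation}
Isomorphism on $R(n,p,k)$ is the orbit relation of $\mathrm{GL}_n(\mathbb{Q})$ on $\mathcal{M}_{p,k}$, and quasi-isomorphism is the pullback under $V$ of the orbit relation on $\mathrm{Gr}_k$: it remembers the subspace $U=V(A_p)$ and forgets the lattice in $\mathbb{Q}_p^n/U$. The projection $V$ has a continuous section that is equivariant for $K$.

\begin{lemma}\label{lem:section}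
The group $K$ acts transitively on $\mathrm{Gr}_k$, which is therefore compact. The map $\iota\colon\mathrm{Gr}_k\to\mathcal{M}_{p,k}$, $\iota(U)=U+\mathbb{Z}_p^n$, is a $K$-equivariant homeomorphism onto a compact open subset, and $V(\iota(U))=U$.
\end{lemma}

\begin{proof}
The quotient $\mathbb{Z}_p^n/(U\cap\mathbb{Z}_p^n)$ is finitely generated and torsion-free, hence free, so $U\cap\mathbb{Z}_p^n$ is a direct summand of rank $k$ and $U=xV_0$ for some $x\in\mathrm{GL}_n(\mathbb{Z}_p)$. The matrices $\mathrm{diag}(u,1,\dots,1)$ with $u\in\mathbb{Z}_p^*$ lie in $H_k\subseteq P_k$, and $\mathrm{GL}_n(\mathbb{Z}_p)$ is the product of $K$ with this group. Hence $\mathrm{Gr}_k=KV_0$ and $KM(k)=\mathrm{GL}_n(\mathbb{Z}_p)M(k)$, which is open because $\mathrm{GL}_n(\mathbb{Z}_p)$ is open in $G$. For $\kappa\in K$ we have $\iota(\kappa V_0)=\kappa(V_0+\mathbb{Z}_p^n)=\kappa M(k)$, whose divisible part is $\kappa V_0$. An element of $K\cap P_k$ has integral diagonal blocks with $\det a\det d=1$, so $K\cap P_k=K\cap H_k$. Both $\mathrm{Gr}_k$ and $KM(k)$ are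 continuous bijective images of the compact space $K/(K\cap P_k)$, hence homeomorphic to it.
\end{proof}

For a subspace $U\leq\mathbb{Q}_p^n$ put
\[
A_U=\mathbb{Q}^n\cap(U+\mathbb{Z}_p^n).
\]
By Proposition~\ref{prop:local} and Lemma~\ref{lem:section}, $U\mapsto A_U$ is an injective Borel map $\mathrm{Gr}_k\to R(n,p,k)$ with $V((A_U)_p)=U$ and $\gamma A_U=A_{\gamma U}$ for $\gamma\in\mathrm{SL}_n(\mathbb{Z})$. By \eqref{eq:localrel}, $A_U\sim A_{U'}$ if and only if $U'=gU$ for some $g\in\mathrm{GL}_n(\mathbb{Q})$.

\subsection{The reductions that exist}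

\begin{proposition}\label{prop:positive}
Let $n\geq1$.
\begin{enumerate}
\item[(a)] Each of $R(n,p,0)$ and $R(n,p,n)$ is a single isomorphism class.
\item[(b)] If $A,B$ are $p$-local and $V(A_p)=V(B_p)$ is a hyperplane, then $B=p^iA$ for some $i\in\mathbb{Z}$. The relations $\cong$ and $\sim$ coincide on $R(n,p,n-1)$.
\item[(c)] The map $A\mapsto A_{V(A_p)^\perp}$ is a Borel reduction of $\sim$ on $R(n,p,1)$ to $\cong$ on $R(n,p,n-1)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) $\mathcal{M}_{p,0}$ is the set of lattices, a single orbit by Lemma~\ref{lem:lattices}(a), and $\mathcal{M}_{p,n}=\{\mathbb{Q}_p^n\}$.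

(b) With $W=V(A_p)$, the lattices $A_p/W$ and $B_p/W$ of a one-dimensional space are homothetic, so $B_p=p^iA_p$; intersect with $\mathbb{Q}^n$. If $A\sim B$ in $R(n,p,n-1)$, apply this to $gA$ and $B$, where $gA\approx B$.

(c) The map $U\mapsto U^\perp$ is continuous, being induced by $\tau$ according to \eqref{eq:perp}, so the map in (c) is Borel. By \eqref{eq:localrel} and \eqref{eq:perp}, $A\sim B$ if and only if $gV(A_p)=V(B_p)$ for some $g\in\mathrm{GL}_n(\mathbb{Q})$, if and only if $\tau(g)V(A_p)^\perp=V(B_p)^\perp$ for some such $g$, if and only if the images are quasi-isomorphic. By (b) this means that they are isomorphic.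
\end{proof}

\begin{remark}[Small ranks]\label{rem:small}
Let $A\approx B$ in $R(1)$. At the finitely many $q$ with $A_q\neq B_q$ both modules are lattices of $\mathbb{Q}_q$, so $B_q=q^{i_q}A_q$ and $B=cA$ with $c=\prod q^{i_q}$. Thus $\cong$ and $\sim$ coincide on $R(1)$. Tails carry real information here: if $A^{(a)}$, for a $0$--$1$ sequence $a=(a_q)$, is generated by the numbers $q^{-a_q}$, then $A^{(a)}_q=q^{-a_q}\mathbb{Z}_q$, so $A^{(a)}\approx A^{(b)}$ exactly when $a$ and $b$ agree for all but finitely many $q$. In rank two every $k$ lies in $\{0,n-1,n\}$, so $\cong$ and $\sim$ coincide on each $R(2,p,k)$, and hence, by \eqref{eq:localrel}, on the $p$-local groups. Rank three is the first in which the two relations differ on $p$-local groups.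
\end{remark}

\begin{example}\label{ex:three}
Let $\alpha,\beta\in\mathbb{Z}_p$ be algebraically independent over $\mathbb{Q}$ (they exist since $\mathbb{Z}_p$ is uncountable), let $U=\mathbb{Q}_p(1,\alpha,\beta)^T$, and let
\[
M=U\oplus\mathbb{Z}_pe_2\oplus\mathbb{Z}_pe_3,\qquad M'=U\oplus\mathbb{Z}_pe_2\oplus p\mathbb{Z}_pe_3 .
\]
The corresponding groups in $R(3,p,1)$ are $A=\{(x,y,z)\in\mathbb{Q}^3:y-\alpha x\in\mathbb{Z}_p,\ z-\beta x\in\mathbb{Z}_p\}$ and the subgroup $A'$ given by $z-\beta x\in p\mathbb{Z}_p$. Since $pA\subseteq A'\subseteq A$, they are commensurable. Suppose $gA=A'$ with $g=(g_{ij})\in\mathrm{GL}_3(\mathbb{Q})$. Then $gM=M'$ and $gU=U$, so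
\[
g_{21}+g_{22}\alpha+g_{23}\beta=\alpha\lambda,\qquad g_{31}+g_{32}\alpha+g_{33}\beta=\beta\lambda,\qquad \lambda=g_{11}+g_{12}\alpha+g_{13}\beta .
\]
Comparing coefficients in the first equation gives $g_{12}=g_{13}=g_{21}=g_{23}=0$ and $g_{22}=g_{11}$; the second then gives $g_{31}=g_{32}=0$ and $g_{33}=g_{11}$. So $g$ is a scalar $c$, and $cM=M'$ requires $c\mathbb{Z}_p=\mathbb{Z}_p$ and $c\mathbb{Z}_p=p\mathbb{Z}_p$. Hence $A\not\cong A'$.
\end{example}

\subsection{The argument in rank three}\label{sec:model}
Sections~\ref{sec:rigid} and~\ref{sec:complete} will show that, off a null set, a Borel reduction can be replaced by a map that intertwines the action of $\mathrm{GL}_n(\mathbb{Q})$ on the source with its action on $R(n)$ through some $\rho\in\{\mathrm{id},\tau\}$, and that at the prime $p$ the intertwining extends from $\mathrm{GL}_n(\mathbb{Q})$ to its closure $G$. Let $n=3$, grant this at every point, and see what remains to be done.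

\emph{From $\sim$ to $\cong$.} Let $f$ assign to each line $U\leq\mathbb{Q}_p^3$ a $p$-local group $f(U)\neq\mathbb{Q}^3$ such that $f(xU)_p$ is homothetic to $\rho(x)f(U)_p$ for all $x\in G$. Let $M=f(\mathbb{Q}_pe_1)_p$. Its homothety class is fixed by $\rho(P_1)$, where $P_1$ consists of the matrices with first column $(*,0,0)^T$, and so $V(M)\neq\mathbb{Q}_p^3$ is $\rho(P_1)$-invariant. The group $P_1$ is transitive on the vectors outside $\mathbb{Q}_pe_1$, so its invariant subspaces are $0$, $\mathbb{Q}_pe_1$, $\mathbb{Q}_p^3$; by \eqref{eq:perp} those of $\tau(P_1)$ are $0$, $e_1^\perp$, $\mathbb{Q}_p^3$.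

Let $\rho=\mathrm{id}$. If $V(M)=0$, then $M$ is a lattice whose class is fixed by all $1+tE_{12}\in P_1$, against Lemma~\ref{lem:lattices}(c). If $V(M)=\mathbb{Q}_pe_1$, then $M/V(M)$ is a lattice in a plane, and its class is fixed by the matrices $1+tE_{23}\in P_1$, which act on that plane as $\left(\begin{smallmatrix}1&t\\0&1\end{smallmatrix}\right)$; this is excluded in the same way. So $\rho=\tau$. Now $1+tE_{21}\in\tau(P_1)$ excludes $V(M)=0$, and $V(M)=e_1^\perp$ remains. Here the quotient is a line, there is only one homothety class, and no contradiction arises. Instead $V(f(U)_p)=U^\perp$ for all $U$, so $f(U)\cong A_{U^\perp}$ by Proposition~\ref{prop:positive}(b): the reduction of Proposition~\ref{prop:positive}(c) is the only possibility. For a map $f$ defined on planes take the base point $e_1^\perp$, with stabilizer $\tau(P_1)$. The two computations change places, so $\rho=\mathrm{id}$ and $f(U')\cong A_{U'}$. A reduction defined on both strata would therefore send the line $U$ and the plane $U^\perp$ to isomorphic groups, although $A_U\not\sim A_{U^\perp}$.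

\emph{From $\cong$ to $\sim$.} Let $f\colon\mathcal{M}_{p,1}\to R(3)$ satisfy $f(gy)\approx\rho(g)f(y)$. We claim that the commensurability class of $f(y)$ depends only on the line $V(y)$; then the modules $M,M'$ of Example~\ref{ex:three} have commensurable images although $A\not\cong A'$. By \eqref{eq:comm} there are three things to control. The subspace $V(f(y)_p)$ is equivariant under $G$, so at the base point it is invariant under $\rho(H_1)$; although $H_1$ is smaller than $P_1$, it has the same invariant subspaces (Lemma~\ref{lem:invsub}), so $V(f(y)_p)$ is $0$, $V(y)$, $V(y)^\perp$ or $\mathbb{Q}_p^3$. At a prime $q\neq p$, a rational matrix can be $p$-adically close to $1$ and $q$-adically close to any $h\in\mathrm{SL}_3(\mathbb{Q}_q)$, which forces $V(f(y)_q)$ to be $0$ or $\mathbb{Q}_q^3$. The third item, the tail of $(f(y)_q)_q$, is invisible at each single prime, and Remark~\ref{rem:small} shows that tails can store a great deal. That $f$ cannot store anything there is a consequence of property (T), isolated in Lemma~\ref{lem:tail}.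

\section{Tools from ergodic theory}\label{sec:tools}

\subsection{Definitions and published results}
Let a countable group $\Delta$ act on a standard probability space $(Z,\nu)$ by measure-preserving Borel automorphisms. The action is \emph{ergodic} if every invariant function in $L^2(Z,\nu)$ is constant; equivalently, every Borel set that is invariant modulo null sets is null or conull. Then every Borel map $F$ from $Z$ to a standard Borel space with $F(\gamma z)=F(z)$ a.e., for each $\gamma$, is a.e.\ constant (embed the target in $[0,1]$). The action is \emph{free} if a.e.\ point has trivial stabilizer, and \emph{profinite} if $(Z,\nu)$ is the inverse limit of a sequence of finite probability spaces $Z_i$ with measure-preserving actions of $\Delta$. A \emph{cocycle} into a countable group $\Lambda$ is a measurable map $\alpha\colon\Delta\times Z\to\Lambda$ with $\alpha(\gamma\delta,z)=\alpha(\gamma,\delta z)\alpha(\delta,z)$ for all $\gamma,\delta$ and a.e.\ $z$. Cocycles $\alpha,\alpha'$ are \emph{cohomologous} if $\alpha'(\gamma,z)=b(\gamma z)\alpha(\gamma,z)b(z)^{-1}$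 a.e.\ for some measurable $b\colon Z\to\Lambda$.

We use property (T) of a countable group $\Delta$ in the following form: there are a finite set $\Sigma\subseteq\Delta$ and $\varepsilon>0$ such that every unitary representation of $\Delta$ without nonzero invariant vectors satisfies $\max_{\gamma\in\Sigma}\|\gamma v-v\|\geq\varepsilon\|v\|$ for all $v$.

\begin{theorem}[Kazhdan]\label{thm:T}
For $n\geq3$, finite index subgroups of $\mathrm{SL}_n(\mathbb{Z})$ have property \textup{(T)}.
\end{theorem}

\begin{theorem}[Ioana \cite{Ioana}]\label{thm:Ioana}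
Let $\Gamma\curvearrowright(X,\mu)=\varprojlim X_i$ be a free ergodic measure-preserving profinite action of a countable group with property \textup{(T)}, and let $\Lambda$ be a countable group. Then every cocycle $\Gamma\times X\to\Lambda$ is cohomologous to one that factors through $\Gamma\times X\to\Gamma\times X_i$ for some $i$.
\end{theorem}

A \emph{rational representation} of $\mathrm{SL}_n$ over an algebraically closed field $F$ is a homomorphism $\mathrm{SL}_n(F)\to\mathrm{GL}_r(F)$ whose entries are polynomials in the matrix entries. The next theorem is also a case of Margulis superrigidity.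

\begin{theorem}[Bass--Milnor--Serre {\cite[\S16]{BMS}}, Steinberg \cite{Steinberg}]\label{thm:super}
Let $n\geq3$, let $\Gamma'\leq\mathrm{SL}_n(\mathbb{Z})$ have finite index, let $F$ be an algebraically closed field of characteristic $0$, and let $\varphi\colon\Gamma'\to\mathrm{GL}_r(F)$ be a homomorphism. Then $\varphi$ agrees on a finite index subgroup with a rational representation $\mathrm{SL}_n\to\mathrm{GL}_r$ over $F$.
\end{theorem}

\begin{theorem}[Approximation and density]\label{thm:approx}
\leavevmode
\begin{enumerate}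
\item[(a)] Strong approximation: $\mathrm{SL}_n(\mathbb{Z})$ is dense in $\prod_q\mathrm{SL}_n(\mathbb{Z}_q)$.
\item[(b)] Weak approximation: $\mathrm{SL}_n(\mathbb{Q})$ is dense in $\mathrm{SL}_n(\mathbb{Q}_p)\times\mathrm{SL}_n(\mathbb{Q}_q)$ for $p\neq q$.
\item[(c)] Borel density: finite index subgroups of $\mathrm{SL}_n(\mathbb{Z})$ are Zariski dense in $\mathrm{SL}_n$.
\end{enumerate}
\end{theorem}

\subsection{Measures on homogeneous spaces}
All ergodic actions in this paper come from the following source.

\begin{lemma}\label{lem:compact}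
Let a compact metrizable group $C$ with Haar probability measure $m$ act continuously and transitively on a compact metrizable space $Z$.
\begin{enumerate}
\item[(a)] The number $\nu(N)=m\{c:cz\in N\}$ does not depend on $z\in Z$, and $\nu$ is the unique $C$-invariant Borel probability measure on $Z$. If $Z$ is infinite, $\nu$ has no atoms.
\item[(b)] A countable group acting through a homomorphism to $C$ with dense image acts ergodically on $(Z,\nu)$.
\item[(c)] The orbits of an open subgroup $C_0\leq C$ are finite in number, compact, open, and of positive measure.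
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Independence of $z$ is right invariance of $m$, and invariance of $\nu$ is left invariance. If $\nu'$ is invariant, Fubini's theorem gives $\nu'(N)=\int_C\nu'(c^{-1}N)\,dm=\int_Zm\{c:cz\in N\}\,d\nu'=\nu(N)$. All points have the same mass, which is $0$ if $Z$ is infinite.

(b) For $\phi\in L^2(Z,\nu)$ the map $c\mapsto\phi\circ c^{-1}$ is norm continuous, as one sees for continuous $\phi$ by uniform continuity and in general by density. So a function invariant under a dense subgroup is invariant under each $c\in C$. By Fubini there is $z$ with $\phi(cz)=\phi(z)$ for a.e.\ $c$, and by (a) this says that $\phi$ is a.e.\ constant.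

(c) $C_0$ is compact and of finite index, so $Z$ is covered by finitely many translates of any orbit $C_0z$, which therefore has positive measure. Write $C=\bigcup_jC_0c_j$; the finitely many compact orbits $C_0c_jz$ partition $Z$, so each is open.
\end{proof}

Let $1\leq k\leq n-1$, let $X=\mathrm{Gr}_k$, and let $\mu$ be the $K$-invariant probability measure on $X$; it has no atoms. The group $\mathrm{GL}_n(\mathbb{Q})$ does not preserve $\mu$, so for it we work with null sets only. Let $Y$ be one of the spaces
\[
Y=\mathrm{Gr}_k=G/P_k,\quad y_0=V_0,\qquad\text{or}\qquad Y=\mathcal{M}_{p,k}=G/H_k,\quad y_0=M(k).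
\]
In the second case we regard $X$ as a compact open $K$-invariant subset of $Y$ by means of $\iota$. A Borel set $N\subseteq Y$ is \emph{null} if $\{x\in G:xy_0\in N\}$ has Haar measure zero, and ``a.e.\ $y\in Y$'' refers to this notion. Null sets are closed under countable unions and under translation by $G$.

\begin{lemma}\label{lem:null}
\leavevmode
\begin{enumerate}
\item[(a)] A Borel set $N\subseteq X$ is null in $Y$ if and only if $\mu(N)=0$.
\item[(b)] If $O\subseteq Y$ is nonempty and open, every $y\in Y$ has $hy\in O$ for some $h\in\mathrm{GL}_n(\mathbb{Q})$.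
\item[(c)] If $N\subseteq\mathcal{M}_{p,k}$ is null, then $V(N)$ is a null Borel subset of $\mathrm{Gr}_k$.
\item[(d)] If $g\in G$ is not scalar, then $\{U\in\mathrm{Gr}_k:gU=U\}$ is null.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\lambda$ be a finite measure equivalent to Haar measure on the open set $\{x:xy_0\in X\}$, and $\lambda'$ its image on $X$. Then $\lambda'\neq0$, its null sets are the subsets of $X$ null in $Y$, and these are permuted by $K$. By Fubini and Lemma~\ref{lem:compact}(a), $\int_K\lambda'(\kappa^{-1}N)\,d\kappa=\mu(N)\lambda'(X)$. The integrand vanishes everywhere if $\lambda'(N)=0$ and nowhere otherwise.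

(b) The set $\{x\in G:xy\in O\}$ is nonempty and open, and $\mathrm{GL}_n(\mathbb{Q})$ is dense in $G$.

(c) By (b) the countably many sets $g\,\iota(\mathrm{Gr}_k)$, $g\in\mathrm{GL}_n(\mathbb{Q})$, cover $\mathcal{M}_{p,k}$, and $V(N\cap g\,\iota(\mathrm{Gr}_k))=g\,\iota^{-1}(g^{-1}N)$. The set $g^{-1}N$ is null, so $\iota^{-1}(g^{-1}N)$ is $\mu$-null by (a) for $Y=\mathcal{M}_{p,k}$, hence null in $\mathrm{Gr}_k$ by (a) for $Y=\mathrm{Gr}_k$, and so is its translate.

(d) The preimage $\{x\in G:x^{-1}gx\in P_k\}$ is the common zero set in $G$ of the entries of the lower left block of $\det(x)x^{-1}gx$, which are polynomials in $x$. Haar measure on $G$ has the same null sets as additive Haar measure on $M_n(\mathbb{Q}_p)$, and the zero set of a nonzero polynomial is null, by Fubini and induction on the number of variables. If the preimage is not null, the polynomials vanish identically and $g$ fixes every $k$-dimensional subspace. As $k\leq n-1$, every line is an intersection of such subspaces, so $g$ fixes every line and is scalar.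
\end{proof}

Part (c) is what allows a measure-theoretic argument to see the difference between $\cong$ and $\sim$: a conull subset of $\mathcal{M}_{p,k}$ contains the \emph{whole} countable fiber $V^{-1}(U)$ for a.e.\ $U$.

\subsection{Invariant tails are constant}
An invariant Borel map on an ergodic space is constant. A tail of a sequence is not a point of a standard Borel space in any useful way, so ergodicity alone says nothing about an invariant tail. Property (T) does, because it makes almost invariant sets almost trivial in a uniform way.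

\begin{lemma}\label{lem:tail}
Let $\Delta$ be a countable group with property \textup{(T)} acting ergodically by measure-preserving maps on a standard probability space $(Z,\nu)$. Let $C_i$ $(i\in\mathbb{N})$ be countable sets and $F_i\colon Z\to C_i$ measurable maps such that for each $\gamma\in\Delta$ and a.e.\ $z$ we have $F_i(\gamma z)=F_i(z)$ for all but finitely many $i$. Then there are $c_i\in C_i$ such that for a.e.\ $z$ we have $F_i(z)=c_i$ for all but finitely many $i$.
\end{lemma}

\begin{proof}
By ergodicity the mean zero functions in $L^2(Z,\nu)$ form a representation without nonzero invariant vectors. For $v=1_B-\nu(B)$ we have $\|v\|^2=\nu(B)(1-\nu(B))$ and $\|\gamma v-v\|^2=\nu(\gamma B\mathbin{\triangle}B)$, so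
\begin{equation}\label{eq:gap}
\varepsilon^2\,\nu(B)(1-\nu(B))\leq\sum_{\gamma\in\Sigma}\nu(\gamma B\mathbin{\triangle}B)\qquad\text{for all measurable }B .
\end{equation}
Let $J_i=\{z:F_i(\gamma^{-1}z)\neq F_i(z)\text{ for some }\gamma\in\Sigma\}$ and $\eta_N=\nu(\bigcup_{i\geq N}J_i)$. Almost every $z$ lies in finitely many $J_i$, so $\eta_N\to0$.

\emph{Each $F_i$ is nearly constant.} Fix $i$ and let $B_c=F_i^{-1}(c)$. A point $z$ lies in $\gamma B_c\mathbin{\triangle}B_c$ when exactly one of $F_i(\gamma^{-1}z)$, $F_i(z)$ equals $c$. For fixed $\gamma\in\Sigma$ this holds for at most two $c$, and for none if $z\notin J_i$. Summing \eqref{eq:gap} over $c$ gives $\varepsilon^2\sum_c\nu(B_c)(1-\nu(B_c))\leq2|\Sigma|\eta_i$. Let $c_i$ maximize $\nu(B_c)$ and put $D_i=\{F_i\neq c_i\}$. Since $1-\nu(B_c)\geq\nu(D_i)$ for all $c$ and $\sum_c\nu(B_c)=1$, we get $\nu(D_i)\leq2|\Sigma|\eta_i/\varepsilon^2\to0$.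

\emph{The exceptions stop.} We have no summability of $\nu(D_i)$, so we apply \eqref{eq:gap} a second time, to unions. By hypothesis $\limsup D_i$ is invariant modulo null sets. Suppose it is not null; then it is conull. Let $N$ be so large that $\nu(D_i)<1/3$ for $i\geq N$. The sets $\bigcup_{N\leq i\leq N'}D_i$ increase with $N'$ to a conull set, with increments of measure less than $1/3$. For the first $N'$ at which the measure reaches $1/3$, the union $B$ has $\nu(B)\in[1/3,2/3)$, so $\nu(B)(1-\nu(B))\geq2/9$. For $\gamma\in\Sigma$ we have $\gamma B\mathbin{\triangle}B\subseteq\bigcup_{i\geq N}(\gamma D_i\mathbin{\triangle}D_i)\subseteq\bigcup_{i\geq N}J_i$. Thus $2\varepsilon^2/9\leq|\Sigma|\eta_N$, which fails for large $N$. So $\limsup D_i$ is null.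
\end{proof}

\begin{example}\label{ex:odometer}
Ergodicity is not enough. Let $\mathbb{Z}$ act on $\mathbb{Z}_2$ by translation, ergodically by Lemma~\ref{lem:compact}(b), and let $F_i(z)$ be the $i$-th binary digit. For $z\notin\mathbb{Z}$ the digits are not eventually constant, so $z\pm1$ differs from $z$ in finitely many digits, and the hypothesis on the $F_i$ holds. But for every sequence $(c_i)$ and every $N$ the set $\{F_i=c_i\text{ for all }i\geq N\}$ is null.
\end{example}

\section{From a Borel map to an equivariant map}\label{sec:rigid}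

A reduction of either relation on $R(n,p,k)$ to either relation on $R(m)$ yields a Borel map $f$ on $X$ or $Y$ that sends orbits into $\sim$-classes and does not collapse too much. We show that such a map can be corrected, within these classes, to an equivariant one: first for a finite index subgroup of $\mathrm{SL}_n(\mathbb{Z})$, where there is an invariant measure, then for $\mathrm{GL}_n(\mathbb{Q})$. Both steps use the following fact. Let $\overline{\mathbb{Q}}$ be an algebraic closure of $\mathbb{Q}$.

\begin{lemma}\label{lem:scalar}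
Let $\Delta\leq\mathrm{SL}_n(\mathbb{Z})$ have finite index, $\rho\in\{\mathrm{id},\tau\}$, and $c\in\mathrm{GL}_n(\overline{\mathbb{Q}})$. If $c\rho(\gamma)c^{-1}\in\overline{\mathbb{Q}}^*\rho(\gamma)$ for all $\gamma\in\Delta$, then $c$ is scalar.
\end{lemma}

\begin{proof}
The group $\rho(\Delta)$ has finite index in $\mathrm{SL}_n(\mathbb{Z})$, so for $i\neq j$ it contains a power $u=1+tE_{ij}$, $t\geq1$, of $1+E_{ij}$. If $cuc^{-1}=\lambda u$, comparing eigenvalues gives $\lambda=1$. So $c$ commutes with all $E_{ij}$, $i\neq j$, hence with $E_{ii}=E_{ij}E_{ji}$, hence with all matrices.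
\end{proof}

\subsection{Equivariance under an arithmetic group}

\begin{proposition}\label{prop:rigid}
Let $n\geq3$, $1\leq k\leq n-1$, $1\leq m\leq n$ and $X=\mathrm{Gr}_k$. Let $f\colon X\to R(m)$ be a Borel map such that
\begin{enumerate}
\item[(i)] $f(\gamma x)\sim f(x)$ for all $\gamma\in\mathrm{SL}_n(\mathbb{Z})$ and $x\in X$;
\item[(ii)] $\{x:f(x)\cong A\}$ is countable for every $A\in R(m)$.
\end{enumerate}
Then $m=n$, and there are a finite index subgroup $\Gamma_0\leq\mathrm{SL}_n(\mathbb{Z})$, a nonempty open $\Gamma_0$-invariant set $X_0\subseteq X$, an automorphism $\rho\in\{\mathrm{id},\tau\}$ and a Borel map $f_0$ from a conull Borel subset of $X_0$ to $R(n)$ such that each value has the form $f_0(x)=uf(\gamma x)$ with $u\in\mathrm{GL}_n(\mathbb{Q})$, $\gamma\in\mathrm{SL}_n(\mathbb{Z})$, satisfies $\mathrm{QE}(f_0(x))=\mathbb{Q}\cdot1$, and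
\[
f_0(\gamma x)\approx\rho(\gamma)f_0(x)\qquad\text{for each }\gamma\in\Gamma_0\text{ and a.e. }x\in X_0 .
\]
\end{proposition}

Hypothesis (ii) is needed, since constant maps satisfy (i); it enters only in Step 5.

\begin{proof}
\emph{Step 1: a free profinite action.} For even $n$ the matrix $-1\in\mathrm{SL}_n(\mathbb{Z})$ acts trivially on $X$, so we pass to a subgroup that avoids it and is still dense in $K$. Let $\ell\neq p$ be an odd prime and $\Gamma=\ker(\mathrm{SL}_n(\mathbb{Z})\to\mathrm{SL}_n(\mathbb{Z}/\ell))$. It has property (T). If $O\subseteq K$ is nonempty and open, then by strong approximation some $\gamma\in\mathrm{SL}_n(\mathbb{Z})$ lies in $O$ and in the open subgroup $\ker(\mathrm{SL}_n(\mathbb{Z}_\ell)\to\mathrm{SL}_n(\mathbb{Z}/\ell))$; so $\Gamma$ is dense in $K$ and acts ergodically on $(X,\mu)$ by Lemma~\ref{lem:compact}(b). The only scalars in $\mathrm{SL}_n(\mathbb{Z})$ are among $\pm1$, and $-1\not\equiv1\pmod\ell$, so the action is free by Lemma~\ref{lem:null}(a),(d). Let $K_i=\ker(K\to\mathrm{SL}_n(\mathbb{Z}/p^i))$,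 an open normal subgroup of $K$. The set $X_i$ of $K_i$-orbits is finite, and $K$ acts on it. The continuous map $X\to\varprojlim X_i$ is onto by compactness, and it is injective: if $x'=\kappa_ix$ with $\kappa_i\in K_i$ for all $i$, then $\kappa_i\to1$ and $x'=x$. So the action is profinite.

\emph{Step 2: the cocycle.} By (i) there is $g\in\mathrm{GL}_m(\mathbb{Q})$ with $gf(x)\approx f(\gamma x)$, but $g$ is determined only up to units of $\mathrm{QE}(f(x))$, an algebra that varies with $x$. We first make it constant. By Lemma~\ref{lem:QE} there is a subalgebra $S\leq M_m(\mathbb{Q})$ such that $X_S=\{x:\mathrm{QE}(f(x))=S\}$ has positive measure, and $\Gamma X_S$ is conull by ergodicity. For $x\in\Gamma X_S$ let $f_S(x)=f(\gamma x)$, where $\gamma$ is the first element in a fixed enumeration of $\Gamma$ with $\gamma x\in X_S$. Then $f_S$ is Borel, $\mathrm{QE}(f_S(x))=S$, and $f_S(\gamma x)\sim f_S(x)$ for $\gamma\in\Gamma$ by (i). Let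
\[
N=\{g\in\mathrm{GL}_m(\mathbb{Q}):gSg^{-1}=S\},\qquad S^*=S\cap\mathrm{GL}_m(\mathbb{Q}),\qquad\Lambda=N/S^* ;
\]
$S^*$ is a normal subgroup of $N$. If $gf_S(x)\approx f_S(\gamma x)$, then $gSg^{-1}=S$, and the coset $gS^*$ is uniquely determined, both by Lemma~\ref{lem:QE}. Put $\alpha(\gamma,x)=gS^*$. This is Borel (take the first such $g$). It is a cocycle, since $g_2f_S(x)\approx f_S(\delta x)$ and $g_1f_S(\delta x)\approx f_S(\gamma\delta x)$ give $g_1g_2f_S(x)\approx f_S(\gamma\delta x)$.

\emph{Step 3: from the cocycle to a homomorphism.} By Theorem~\ref{thm:Ioana} there are $i$ and a map $b\colon X\to\Lambda$, which we may take Borel, such that $\alpha'(\gamma,x)=b(\gamma x)\alpha(\gamma,x)b(x)^{-1}$ depends a.e.\ only on $\gamma$ and the orbit $K_ix$. Let $\Gamma'=\Gamma\cap K_i$ and let $X'$ be a $K_i$-orbit. For $\gamma\in\Gamma'$ let $\varphi(\gamma)$ be the a.e.\ value of $\alpha'(\gamma,\cdot)$ on $X'$. Since $\Gamma'$ preserves $X'$, the cocycle identity says that $\varphi\colon\Gamma'\to\Lambda$ is a homomorphism. Compose $b$ with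 a section $\Lambda\to N$ to get $\tilde b\colon X\to N$, and put $f'(x)=\tilde b(x)f_S(x)$ on $X'\cap\Gamma X_S$. Then $\mathrm{QE}(f'(x))=S$. If $g$ represents $\alpha(\gamma,x)$, then $f'(\gamma x)\approx\tilde b(\gamma x)g\tilde b(x)^{-1}f'(x)$, so
\begin{equation}\label{eq:phi}
f'(\gamma x)\approx g_\gamma f'(x)\qquad(\gamma\in\Gamma',\ \text{a.e. }x\in X')
\end{equation}
for any representative $g_\gamma\in N$ of $\varphi(\gamma)$; the choice is immaterial because $S^*$ preserves the $\approx$-class of $f'(x)$.

\emph{Step 4: from the homomorphism to an algebraic one.} To apply Theorem~\ref{thm:super} we realize $\Lambda$ as a linear group. Let $\mathbf{N}\leq\mathrm{GL}_m$ be the normalizer of $S\otimes\overline{\mathbb{Q}}$ and $\mathbf{S}$ the group of invertible elements of $S\otimes\overline{\mathbb{Q}}$. These are algebraic groups defined over $\mathbb{Q}$, with $\mathbf{N}(\mathbb{Q})=N$ and $\mathbf{S}(\mathbb{Q})=S^*$; $\mathbf{S}$ is normal in $\mathbf{N}$, and $\dim\mathbf{S}=\dim_{\mathbb{Q}}S\geq1$ because $\mathbf{S}$ is a nonempty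 Zariski open subset of $S\otimes\overline{\mathbb{Q}}$. The quotient of an affine algebraic $\mathbb{Q}$-group by a closed normal $\mathbb{Q}$-subgroup is an affine algebraic $\mathbb{Q}$-group, so $\mathbf{L}=\mathbf{N}/\mathbf{S}$ is a closed $\mathbb{Q}$-subgroup of some $\mathrm{GL}_r$, of dimension $\dim\mathbf{N}-\dim\mathbf{S}$, and $\Lambda$ embeds in $\mathbf{L}(\mathbb{Q})$. By Theorem~\ref{thm:super} there are a finite index subgroup $\Gamma_0\leq\Gamma'$ and a rational representation $\rho_0\colon\mathrm{SL}_n\to\mathrm{GL}_r$ over $\overline{\mathbb{Q}}$ that agrees with $\varphi$ on $\Gamma_0$. The Zariski closed set $\rho_0^{-1}(\mathbf{L})$ contains $\Gamma_0$, so $\rho_0(\mathrm{SL}_n)\leq\mathbf{L}$ by Borel density.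

Let $K_0\leq K_i$ be the closure of $\Gamma_0$ in $K$. Finitely many cosets of $\Gamma_0$ cover the dense subgroup $\Gamma$, so finitely many cosets of $K_0$ cover $K$, and $K_0$ is open. Let $X_0\subseteq X'$ be a $K_0$-orbit. By Lemma~\ref{lem:compact} it is compact, open and of positive measure, and $\Gamma_0$ acts ergodically on it for the normalized restriction of $\mu$.

In characteristic $0$, two homomorphisms defined on a connected algebraic group coincide if their differentials do. The kernel of the differential $d\rho_0\colon\mathfrak{sl}_n\to\mathrm{Lie}(\mathbf{L})$ is an ideal of the simple Lie algebra $\mathfrak{sl}_n$. So either $\rho_0$ is trivial or $d\rho_0$ is injective.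

\emph{Step 5: $\rho_0$ is not trivial.} Suppose it is. Then $f'(\gamma x)\approx f'(x)$ for $\gamma\in\Gamma_0$ and a.e.\ $x\in X_0$. By \eqref{eq:comm} and ergodicity, for each $q$ the subspace $V(f'(x)_q)$ equals a constant $W_q$ a.e. So $F_q(x)=f'(x)_q$ takes its values a.e.\ in the countable set $\{M:V(M)=W_q\}$, and $F_q(\gamma x)=F_q(x)$ for all but finitely many $q$, again by \eqref{eq:comm}. By Lemma~\ref{lem:tail}, indexed by the primes, the tail of $(f'(x)_q)_q$ is the same for a.e.\ $x$. By \eqref{eq:comm}, a.e.\ value of $f'$ on $X_0$ lies in one $\approx$-class $\mathcal{A}$, which is countable. Since $f'(x)\cong f(\gamma x)$ for some $\gamma\in\Gamma$, a.e.\ $x\in X_0$ lies in $\bigcup_{\gamma\in\Gamma,\,A\in\mathcal{A}}\gamma^{-1}\{x':f(x')\cong A\}$, which is countable by (ii). This is impossible, as $\mu$ has no atoms.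

\emph{Step 6: identification of $\rho_0$.} Now $d\rho_0$ is injective, and here $m\leq n$ is used:
\[
n^2-1\leq\dim\mathbf{L}=\dim\mathbf{N}-\dim_{\mathbb{Q}}S\leq m^2-1\leq n^2-1 .
\]
So $m=n$, $S=\mathbb{Q}\cdot1$, $\mathbf{N}=\mathrm{GL}_n$, $\mathbf{L}=\mathrm{PGL}_n$ and $\Lambda=\mathrm{GL}_n(\mathbb{Q})/\mathbb{Q}^*$. The differential of the canonical map $\pi\colon\mathrm{SL}_n\to\mathrm{PGL}_n$ identifies $\mathrm{Lie}(\mathrm{PGL}_n)$ with $\mathfrak{sl}_n$, and $d\rho_0$ becomes an automorphism of $\mathfrak{sl}_n(\overline{\mathbb{Q}})$. Every such automorphism has the form $Z\mapsto aZa^{-1}$ or $Z\mapsto-aZ^Ta^{-1}$ with $a\in\mathrm{GL}_n(\overline{\mathbb{Q}})$, and $Z\mapsto-Z^T$ is the differential of $\tau$. Hence $\rho_0(x)=\pi(a\rho(x)a^{-1})$ for some $\rho\in\{\mathrm{id},\tau\}$, that is,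
\[
g_\gamma\in\overline{\mathbb{Q}}^*\,a\rho(\gamma)a^{-1}\qquad(\gamma\in\Gamma_0).
\]
It remains to make $a$ rational. Scale $a$ so that one of its entries is $1$, and let $\sigma\in\mathrm{Gal}(\overline{\mathbb{Q}}/\mathbb{Q})$. As $g_\gamma$ and $\rho(\gamma)$ are rational, also $g_\gamma\in\overline{\mathbb{Q}}^*\sigma(a)\rho(\gamma)\sigma(a)^{-1}$. So $c=a^{-1}\sigma(a)$ satisfies the hypothesis of Lemma~\ref{lem:scalar}, and $\sigma(a)=\lambda a$ for a scalar $\lambda$; the entry $1$ shows that $\lambda=1$. Thus $a\in\mathrm{GL}_n(\mathbb{Q})$, and we may take $g_\gamma=a\rho(\gamma)a^{-1}$ in \eqref{eq:phi}. The map $f_0=a^{-1}f'$ on $X_0\cap\Gamma X_S$ has all the required properties.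
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strata}(5)]
Let $f\colon R(n,p,k)\to R(m)$ reduce $E\in\{\cong,\sim\}$ to $F\in\{\cong,\sim\}$, and let $\bar f(U)=f(A_U)$ for $U\in X$. For $\gamma\in\mathrm{SL}_n(\mathbb{Z})$ we have $A_{\gamma U}=\gamma A_U\cong A_U$, so $A_{\gamma U}\mathrel{E}A_U$, $\bar f(\gamma U)\mathrel{F}\bar f(U)$, and $\bar f(\gamma U)\sim\bar f(U)$. If $\bar f(U)\cong\bar f(U')$, then $\bar f(U)\mathrel{F}\bar f(U')$ and $A_U\mathrel{E}A_{U'}$; since $E$-classes are countable and $U\mapsto A_U$ is injective, (ii) holds. Proposition~\ref{prop:rigid} gives $m=n$, contrary to $m<n$.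
\end{proof}

\subsection{Equivariance under $\mathrm{GL}_n(\mathbb{Q})$}
The group $\Gamma_0$ is bounded at every prime, while the arguments of Section~\ref{sec:model} need a group that is dense in $G$. Equivariance spreads from $\Gamma_0$ to $\mathrm{GL}_n(\mathbb{Q})$ because each $h\in\mathrm{GL}_n(\mathbb{Q})$ conjugates a finite index subgroup of $\Gamma_0$ into $\Gamma_0$.

\begin{proposition}\label{prop:extend}
Let $n\geq3$, $1\leq k\leq n-1$, and let $Y$ be $\mathrm{Gr}_k$ or $\mathcal{M}_{p,k}$. Let $f\colon Y\to R(n)$ be Borel with $f(gy)\sim f(y)$ for all $g\in\mathrm{GL}_n(\mathbb{Q})$, $y\in Y$, and with $\{y:f(y)\cong A\}$ countable for all $A$. Then there are $\rho\in\{\mathrm{id},\tau\}$, a conull $\mathrm{GL}_n(\mathbb{Q})$-invariant Borel set $Y'\subseteq Y$ and a Borel map $f_1\colon Y'\to R(n)$ such that for all $y\in Y'$: $\mathrm{QE}(f_1(y))=\mathbb{Q}\cdot1$; $f_1(y)=uf(gy)$ for some $u,g\in\mathrm{GL}_n(\mathbb{Q})$; and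
\begin{equation}\label{eq:equiv}
f_1(gy)\approx\rho(g)f_1(y)\qquad\text{for all }g\in\mathrm{GL}_n(\mathbb{Q}).
\end{equation}
\end{proposition}

\begin{proof}
Apply Proposition~\ref{prop:rigid} to $f|_X$ and get $\Gamma_0,X_0,\rho,f_0$. The set $X_0$ is open in $Y$, its $\mu$-null subsets are its subsets null in $Y$, and $f_0(x)\sim f(x)$. Write $\mathrm{PGL}_n(\mathbb{Q})=\mathrm{GL}_n(\mathbb{Q})/\mathbb{Q}^*$.

Fix $h\in\mathrm{GL}_n(\mathbb{Q})$ and let $O=X_0\cap h^{-1}X_0$. We claim that $f_0(hx)\approx\rho(h)f_0(x)$ for a.e.\ $x\in O$. For a.e.\ $x\in O$ both values are defined and $f_0(hx)\sim f(hx)\sim f(x)\sim f_0(x)$, so by Lemma~\ref{lem:QE} there is a unique $a(x)\in\mathrm{PGL}_n(\mathbb{Q})$ with $f_0(hx)\approx a(x)f_0(x)$, and $a$ is Borel. Let $\Gamma_h=\Gamma_0\cap h^{-1}\Gamma_0h$. It has finite index in $\mathrm{SL}_n(\mathbb{Z})$. Indeed, if $dh$ and $dh^{-1}$ are integral and $\gamma=1+d^2Z\in\mathrm{SL}_n(\mathbb{Z})$ with $Z$ integral, then $h\gamma h^{-1}=1+(dh)Z(dh^{-1})\in\mathrm{SL}_n(\mathbb{Z})$; so $\mathrm{SL}_n(\mathbb{Z})\cap h^{-1}\mathrm{SL}_n(\mathbb{Z})h$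 has finite index in $\mathrm{SL}_n(\mathbb{Z})$, and intersecting it with $\Gamma_0$ and with $h^{-1}\Gamma_0h$ keeps the index finite. For $\gamma\in\Gamma_h$ and $x\in O$ we have $\gamma x\in X_0$ and $h\gamma x=(h\gamma h^{-1})hx\in X_0$, so $O$ is $\Gamma_h$-invariant, and for a.e.\ $x\in O$
\[
a(\gamma x)\rho(\gamma)f_0(x)\approx a(\gamma x)f_0(\gamma x)\approx f_0(h\gamma x)\approx\rho(h\gamma h^{-1})f_0(hx)\approx\rho(h\gamma h^{-1})a(x)f_0(x).
\]
As $\mathrm{QE}(f_0(x))=\mathbb{Q}\cdot1$, this gives $a(\gamma x)\rho(\gamma)=\rho(h)\rho(\gamma)\rho(h)^{-1}a(x)$ in $\mathrm{PGL}_n(\mathbb{Q})$. So $\beta(x)=\rho(h)^{-1}a(x)$ satisfies $\beta(\gamma x)=\rho(\gamma)\beta(x)\rho(\gamma)^{-1}$. The image of $\mu|_O$ under $\beta$ is a finite measure on the countable set $\mathrm{PGL}_n(\mathbb{Q})$, invariant under conjugation by $\rho(\Gamma_h)$. A point of positive mass has a finite orbit, so it is fixed by $\rho(\Delta)$ for a finite index subgroup $\Delta\leq\Gamma_h$, and it is trivial by Lemma~\ref{lem:scalar}. Hence $\beta=1$ a.e., which is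 the claim.

Let $B\subseteq X_0$ be the set of $x$ such that $f_0(x)$ is undefined, or such that for some $h\in\mathrm{GL}_n(\mathbb{Q})$ with $hx\in X_0$ the value $f_0(hx)$ is undefined or $f_0(hx)\not\approx\rho(h)f_0(x)$. It is Borel, and null by the claim. Let $Y'=Y\setminus\mathrm{GL}_n(\mathbb{Q})B$. For $y\in Y'$ let $h_y$ be the first element in a fixed enumeration of $\mathrm{GL}_n(\mathbb{Q})$ with $h_yy\in X_0$, which exists by Lemma~\ref{lem:null}(b), and put $f_1(y)=\rho(h_y)^{-1}f_0(h_yy)$. The first two properties are inherited from $f_0$. Given $g$, let $x=h_yy\in X_0\setminus B$ and $h=h_{gy}gh_y^{-1}$, so that $hx=h_{gy}gy\in X_0$. Then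
\[
f_1(gy)=\rho(h_{gy})^{-1}f_0(hx)\approx\rho(h_{gy})^{-1}\rho(h)f_0(x)=\rho(g)\rho(h_y)^{-1}f_0(x)=\rho(g)f_1(y).\qedhere
\]
\end{proof}

\section{Passing to completions}\label{sec:complete}

From $f_1$ we shall extract, at each prime $q$, exactly equivariant Borel maps into spaces acted on by $\mathrm{GL}_n(\mathbb{Q}_q)$. A Borel map need not be continuous, but it is continuous under translation in measure, and this suffices to pass from $\mathrm{GL}_n(\mathbb{Q})$ to its closure.

\begin{lemma}\label{lem:complete}
Let $Y=G/H$ with base point $y_0$ be $\mathrm{Gr}_k$ or $\mathcal{M}_{p,k}$, let $Z$ be a Polish space with a continuous action of $\mathrm{GL}_n(\mathbb{Q}_q)$, let $\rho\in\{\mathrm{id},\tau\}$, and let $F$ be a Borel map from a conull Borel subset of $Y$ to $Z$ such that for each $g\in\mathrm{GL}_n(\mathbb{Q})$ we have $F(gy)=\rho(g)F(y)$ for a.e.\ $y$.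
\begin{enumerate}
\item[(a)] If $q=p$, there is $z\in Z$ fixed by $\rho(H)$ such that $F(xy_0)=\rho(x)z$ for a.e.\ $x\in G$.
\item[(b)] If $q\neq p$, then $F(y)$ is fixed by $\mathrm{SL}_n(\mathbb{Q}_q)$ for a.e.\ $y$.
\item[(c)] If the action on $Z$ is trivial, then $F$ is a.e.\ constant.
\end{enumerate}
\end{lemma}

\begin{proof}
Extend $F$ to $Y$ by a constant and put $\tilde F(x)=F(xy_0)$ for $x\in G$.

\emph{Claim: if $g_i\to g$ in $G$, then along a subsequence $\tilde F(g_ix)\to\tilde F(gx)$ for a.e.\ $x$.} Let $C\subseteq G$ be compact, let $D$ be the compact set $(\{g\}\cup\{g_i:i\in\mathbb{N}\})C$, and let $\eta>0$. By Lusin's theorem there is a compact $D'\subseteq D$ such that $D\setminus D'$ has left Haar measure less than $\eta$ and $\tilde F|_{D'}$ is continuous, hence uniformly continuous. For each $i$, the set of $x\in C$ with $g_ix\notin D'$ or $gx\notin D'$ has measure less than $2\eta$, and $g_ix\to gx$ uniformly on $C$. So $\tilde F(g_i\,\cdot)\to\tilde F(g\,\cdot)$ in measure on $C$, and a subsequence converges a.e.\ on $C$. Exhaust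 $G$ by countably many compact sets and take a diagonal subsequence.

(a) For $h\in G$ choose $g_i\in\mathrm{GL}_n(\mathbb{Q})$ with $g_i\to h$. For a.e.\ $x$ we have $\tilde F(g_ix)=\rho(g_i)\tilde F(x)\to\rho(h)\tilde F(x)$, so $\tilde F(hx)=\rho(h)\tilde F(x)$ by the claim. By Fubini there is $x_0$ such that $\tilde F(hx_0)=\rho(h)\tilde F(x_0)$ for a.e.\ $h$. With $z=\rho(x_0)^{-1}\tilde F(x_0)$ this reads $\tilde F(x)=\rho(x)z$ for a.e.\ $x$. For $h\in H$ we have $\tilde F(xh)=\tilde F(x)$, so $\rho(x)\rho(h)z=\rho(x)z$ for a.e.\ $x$, and $\rho(h)z=z$.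

(b) Let $h\in\mathrm{SL}_n(\mathbb{Q}_q)$. By weak approximation there are $g_i\in\mathrm{SL}_n(\mathbb{Q})$ with $g_i\to1$ in $\mathrm{SL}_n(\mathbb{Q}_p)$ and $g_i\to\rho^{-1}(h)$ in $\mathrm{SL}_n(\mathbb{Q}_q)$. Along a subsequence, $F(y)=\lim F(g_iy)=\lim\rho(g_i)F(y)=hF(y)$ for a.e.\ $y$. Apply this to the members of a countable dense set of $h$; stabilizers are closed.

(c) This is (a) for the trivial action of $G$ on $Z$.
\end{proof}

The fixed points that occur are determined by the following lemma.

\begin{lemma}\label{lem:invsub}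
Let $1\leq k\leq n-1$. The subspaces of $\mathbb{Q}_p^n$ invariant under $H_k$, or under $P_k$, are $0$, $V_0$, $\mathbb{Q}_p^n$. Those invariant under $\tau(H_k)$, or under $\tau(P_k)$, are $0$, $V_0^\perp$, $\mathbb{Q}_p^n$, and $\tau(P_k)$ is the stabilizer of $V_0^\perp$ in $G$. The subspaces of $\mathbb{Q}_q^n$ invariant under $\mathrm{SL}_n(\mathbb{Q}_q)$ are $0$ and $\mathbb{Q}_q^n$.
\end{lemma}

\begin{proof}
Let $W\neq0$ be $H_k$-invariant. If $W\subseteq V_0$, then $W=V_0$, because the blocks $a\in\mathrm{GL}_k(\mathbb{Q}_p)$ act transitively on $V_0\setminus0$. Otherwise $W$ contains $w=(w_1,w_2)$ with $w_2\neq0$, hence all vectors $\left(\begin{smallmatrix}1&b\\0&1\end{smallmatrix}\right)w-w=(bw_2,0)$, and these fill $V_0$. The nonzero subspace $W/V_0\leq\mathbb{Q}_p^{n-k}$ is invariant under $\mathrm{GL}_{n-k}(\mathbb{Z}_p)$, hence under its linear span, which is $M_{n-k}(\mathbb{Q}_p)$ since it contains $(1+pZ)-1$ for all $Z\in M_{n-k}(\mathbb{Z}_p)$. So $W=\mathbb{Q}_p^n$. The group $P_k$ contains $H_k$ and fixes the three subspaces. The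 statements about $\tau$ follow from \eqref{eq:perp}, which shows that $W$ is fixed by $\tau(x)$ if and only if $W^\perp$ is fixed by $x$. Finally, $\mathrm{SL}_n(\mathbb{Q}_q)$ is transitive on nonzero vectors for $n\geq2$.
\end{proof}

\section{Isomorphism does not reduce to quasi-isomorphism}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:strata}(1)]
For $k\in\{0,n\}$ a constant map is a reduction, and for $k=n-1$ the inclusion is one, by Proposition~\ref{prop:positive}. Let $1\leq k\leq n-2$ and suppose there is a reduction. By Proposition~\ref{prop:local} and \eqref{eq:localrel} it is a Borel map $f\colon Y=\mathcal{M}_{p,k}\to R(n)$ such that $y,y'$ lie in the same $\mathrm{GL}_n(\mathbb{Q})$-orbit if and only if $f(y)\sim f(y')$. Each set $\{y:f(y)\cong A\}$ lies in one orbit, so it is countable. Take $\rho,Y',f_1$ from Proposition~\ref{prop:extend}; then $f_1(y)=uf(gy)\sim f(y)$. We show that the $\approx$-class of $f_1(y)$ depends a.e.\ only on $V(y)$.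

\emph{Step 1: divisible parts.} Let $W_q(y)=V(f_1(y)_q)$, a Borel map into the compact space $\bigsqcup_j\mathrm{Gr}_j(\mathbb{Q}_q^n)$. By \eqref{eq:equiv} and \eqref{eq:comm}, $W_q(gy)=\rho(g)W_q(y)$ exactly. For $q\neq p$, Lemmas~\ref{lem:complete}(b) and~\ref{lem:invsub} give $W_q(y)\in\{0,\mathbb{Q}_q^n\}$ a.e., and $\dim W_q$ is a.e.\ constant by Lemma~\ref{lem:complete}(c). Let $T$ be the set of primes $q\neq p$ with $W_q=0$ a.e. For a.e.\ $y$, the module $f_1(y)_q$ is a lattice if $q\in T$ and equals $\mathbb{Q}_q^n$ if $q\notin T\cup\{p\}$.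

For $q=p$, Lemma~\ref{lem:complete}(a) gives a $\rho(H_k)$-invariant subspace $W$ with $W_p(xy_0)=\rho(x)W$ for a.e.\ $x$. By Lemma~\ref{lem:invsub}, either $W\in\{0,\mathbb{Q}_p^n\}$ and $W_p$ is a.e.\ constant; or $\rho=\mathrm{id}$, $W=V_0$ and $W_p(xy_0)=xV_0=V(xy_0)$; or $\rho=\tau$, $W=V_0^\perp$ and $W_p(xy_0)=(xV_0)^\perp=V(xy_0)^\perp$. In each case there is a function $\Phi$ with $W_p(y)=\Phi(V(y))$ for a.e.\ $y$.

\emph{Step 2: the tail on $X$.} We claim that there are lattices $c_q\leq\mathbb{Q}_q^n$ $(q\in T)$, fixed by $\mathrm{SL}_n(\mathbb{Z}_q)$ for all but finitely many $q\in T$, such that for a.e.\ $x\in X$ we have $f_1(x)_q=c_q$ for all but finitely many $q\in T$. We may assume that $T$ is infinite.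

Lemma~\ref{lem:tail} does not apply to the maps $x\mapsto f_1(x)_q$, because their tail is not invariant but twisted by $\rho(\gamma)$. We absorb the twist into an extra coordinate. Let $\widehat K=\prod_{q\in T}\mathrm{SL}_n(\mathbb{Z}_q)$ with Haar probability measure $\widehat m$. The compact group $K\times\widehat K$ acts transitively on $X\times\widehat K$ by $(\kappa,t)(x,s)=(\kappa x,ts)$ and preserves $\mu\times\widehat m$. Let $\mathrm{SL}_n(\mathbb{Z})$ act through $\gamma\mapsto(\gamma,\rho(\gamma))$. By strong approximation the diagonal image of $\mathrm{SL}_n(\mathbb{Z})$ is dense in $K\times\widehat K$, and $\mathrm{id}\times\rho$ is a homeomorphism of this group, so the action is ergodic by Lemma~\ref{lem:compact}(b). For $q\in T$ put $F_q(x,s)=s_q^{-1}f_1(x)_q$, which takes its values a.e.\ in the countable set of lattices of $\mathbb{Q}_q^n$. By \eqref{eq:equiv} and \eqref{eq:comm}, for $\gamma\in\mathrm{SL}_n(\mathbb{Z})$ and a.e.\ $(x,s)$,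
\[
F_q(\gamma(x,s))=s_q^{-1}\rho(\gamma)^{-1}f_1(\gamma x)_q=s_q^{-1}f_1(x)_q=F_q(x,s)\qquad\text{for all but finitely many }q\in T .
\]
By Theorem~\ref{thm:T} and Lemma~\ref{lem:tail} there are lattices $c_q$ such that for a.e.\ $(x,s)$ we have $s_qc_q=f_1(x)_q$ for all but finitely many $q\in T$. By Fubini, for a.e.\ $x$ this holds for a.e.\ $s$, so there is $N$ such that
\[
\widehat m\{s:s_qc_q=f_1(x)_q\text{ for all }q\in T,\ q\geq N\}>0 .
\]
The left side does not fix $s$ while the right side of $s_qc_q=f_1(x)_q$ does not involve it, and this forces the $c_q$ to be fixed. Precisely, $\{\kappa\in\mathrm{SL}_n(\mathbb{Z}_q):\kappa c_q=f_1(x)_q\}$ is empty or a coset of the stabilizer of $c_q$, an open subgroup whose index is the size $o_q$ of the orbit $\mathrm{SL}_n(\mathbb{Z}_q)c_q$. So the displayed measure is at most $\prod_{q\in T,\,q\geq N}o_q^{-1}$, and $o_q=1$ for all but finitely many $q\in T$. For any $s$ in the displayed set and any $q\geq N$ with $o_q=1$ we get $f_1(x)_q=s_qc_q=c_q$. This proves the claim.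

\emph{Step 3: the tail on $Y$.} Let $N_0\subseteq X$ be a null Borel set containing the exceptions of Step 2, and let $y\in Y'\setminus\mathrm{GL}_n(\mathbb{Q})N_0$. By Lemma~\ref{lem:null}(b), $y=gx$ with $g\in\mathrm{GL}_n(\mathbb{Q})$ and $x\in X$, and $x\in Y'\setminus N_0$. For all but finitely many $q\in T$ we have $c_q=q^{i}\mathbb{Z}_q^n$ for some $i$, by Lemma~\ref{lem:lattices}(d), and $\rho(g)\in\mathrm{GL}_n(\mathbb{Z}_q)$, so that $\rho(g)c_q=c_q$. By \eqref{eq:equiv} and \eqref{eq:comm}, $f_1(y)_q=\rho(g)f_1(x)_q=c_q$ for all but finitely many $q\in T$.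

\emph{Step 4: two points in one fiber.} Let $Y''\subseteq Y'$ be a conull Borel set on which the conclusions of Steps 1 and 3 hold. If $y,y'\in Y''$ and $V(y)=V(y')$, then $W_q(y)=W_q(y')$ for all $q$ and $f_1(y)_q=f_1(y')_q$ for all but finitely many $q$. So $f_1(y)\approx f_1(y')$, hence $f(y)\sim f(y')$, and $y,y'$ lie in one orbit. By Lemma~\ref{lem:null}(c),(d) there is $U\in\mathrm{Gr}_k$ outside $V(Y\setminus Y'')$ and fixed by no non-scalar element of the countable group $\mathrm{GL}_n(\mathbb{Q})$. Since $\dim\mathbb{Q}_p^n/U=n-k\geq2$, Lemmas~\ref{lem:lattices}(b) and~\ref{lem:full} give non-homothetic $y,y'\in V^{-1}(U)\subseteq Y''$. But $y'=gy$ for some $g\in\mathrm{GL}_n(\mathbb{Q})$; then $gU=U$, so $g$ is a scalar $c$ and $y'=p^{v_p(c)}y$, a contradiction.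
\end{proof}

The bound $k\leq n-2$ was used only in Step 4, and $k\geq1$ was used through the absence of atoms of $\mu$ in Proposition~\ref{prop:rigid}.

\begin{remark}
The set $T$ can be infinite for maps satisfying \eqref{eq:equiv}. Let $f(M)=\mathbb{Z}[1/p]^n\cap M$ for $M\in\mathcal{M}_{p,k}$. Since $\mathbb{Z}[1/p]^n$ is dense in $\mathbb{Q}_p^n$ and $f(M)\supseteq p^i\mathbb{Z}^n$ for large $i$, we have $f(M)_p=M$ and $f(M)_q=\mathbb{Z}_q^n$ for $q\neq p$. By \eqref{eq:comm}, $f(gM)\approx gf(M)$ for all $g\in\mathrm{GL}_n(\mathbb{Q})$, with $T$ the set of all $q\neq p$ and $c_q=\mathbb{Z}_q^n$.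
\end{remark}

\section{Quasi-isomorphism does not reduce to isomorphism}\label{sec:B}

When the target relation is $\cong$, the equivariance \eqref{eq:equiv} improves from commensurability to equality up to a scalar. The natural invariant at $q$ is then the homothety class $[M]$ of the completion, not only its divisible part. Let $\overline{\mathcal{M}}_q$ be the set of homothety classes in $\mathcal{M}_q$. The stabilizer of $[M(j)]$ is $q^{\mathbb{Z}}H_{q,j}$. This subgroup of $P_{q,j}$ contains $H_{q,j}$, which is open in $P_{q,j}$, so it is open and closed in $P_{q,j}$ and closed in $\mathrm{GL}_n(\mathbb{Q}_q)$. Thus $\overline{\mathcal{M}}_q=\bigsqcup_j\mathrm{GL}_n(\mathbb{Q}_q)/q^{\mathbb{Z}}H_{q,j}$ is a Polish space with a continuous action, the map $M\mapsto[M]$ is continuous, and $V(M)$ depends only on $[M]$.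

\begin{proposition}\label{prop:shape}
Let $n\geq3$ and $1\leq k\leq n-1$, and let $f\colon\mathrm{Gr}_k\to R(n)$ be a Borel reduction of the orbit relation of $\mathrm{GL}_n(\mathbb{Q})$ to $\cong$. Then $k\in\{1,n-1\}$, and for a.e.\ $U$ the group $f(U)$ is isomorphic to a $p$-local group $B$ with
\[
V(B_p)=U\ \text{ if }k=n-1,\qquad V(B_p)=U^\perp\ \text{ if }k=1 .
\]
\end{proposition}

\begin{proof}
The sets $\{U:f(U)\cong A\}$ lie in orbits, so Proposition~\ref{prop:extend} applies with $Y=\mathrm{Gr}_k$, and $f_1(y)=uf(gy)\cong f(y)$ for $y\in Y'$. Let $g\in\mathrm{GL}_n(\mathbb{Q})$ and $y\in Y'$. Then $f_1(gy)\cong f(gy)\cong f(y)\cong f_1(y)$, so $f_1(gy)=uf_1(y)$ for some $u\in\mathrm{GL}_n(\mathbb{Q})$. By \eqref{eq:equiv}, $uf_1(y)\approx\rho(g)f_1(y)$, and $\mathrm{QE}(f_1(y))=\mathbb{Q}\cdot1$, so $u\in\mathbb{Q}^*\rho(g)$ by Lemma~\ref{lem:QE}. Therefore $F_q(y)=[f_1(y)_q]\in\overline{\mathcal{M}}_q$ satisfies $F_q(gy)=\rho(g)F_q(y)$ for all $q$.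

\emph{Primes $q\neq p$.} By Lemma~\ref{lem:complete}(b), for a.e.\ $y$ the class $F_q(y)=[M]$ is fixed by $\mathrm{SL}_n(\mathbb{Q}_q)$, so $V(M)\in\{0,\mathbb{Q}_q^n\}$ by Lemma~\ref{lem:invsub}. If $V(M)=0$, then $M$ is a lattice whose class is fixed by all $1+tE_{12}$, contrary to Lemma~\ref{lem:lattices}(c). So $f_1(y)_q=\mathbb{Q}_q^n$ for all $q\neq p$, and $f_1(y)$ is $p$-local, for a.e.\ $y$.

\emph{The prime $p$.} By Lemma~\ref{lem:complete}(a), $F_p(xy_0)=\rho(x)[M]$ for a.e.\ $x$, where $[M]$ is fixed by $P=\rho(P_k)$. Let $V_1=V_0$ and $d=k$ if $\rho=\mathrm{id}$, and $V_1=V_0^\perp$ and $d=n-k$ if $\rho=\tau$. By Lemma~\ref{lem:invsub}, $P$ is the stabilizer of the $d$-dimensional subspace $V_1$, and $V(M)\in\{0,V_1,\mathbb{Q}_p^n\}$. Write matrices in a basis of $\mathbb{Q}_p^n$ whose first $d$ vectors span $V_1$, so that $P$ contains all invertible upper triangular matrices.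

If $V(M)=\mathbb{Q}_p^n$, then $f_1(y)=\mathbb{Q}^n$ a.e., and $\mathrm{QE}(\mathbb{Q}^n)=M_n(\mathbb{Q})\neq\mathbb{Q}\cdot1$. If $V(M)=0$, then $M$ is a lattice whose class is fixed by all $1+tE_{1n}\in P$, contrary to Lemma~\ref{lem:lattices}(c). So $V(M)=V_1$, and $P$ fixes the homothety class of the lattice $M/V_1$ in $\mathbb{Q}_p^n/V_1$. If $n-d\geq2$, the matrices $1+tE_{n-1,n}\in P$ act on this quotient as elementary matrices of the same form, again contrary to Lemma~\ref{lem:lattices}(c). Hence $d=n-1$. Either $\rho=\mathrm{id}$, $k=n-1$ and $V(f_1(xy_0)_p)=xV_0$ for a.e.\ $x$; or $\rho=\tau$, $k=1$ and $V(f_1(xy_0)_p)=\tau(x)V_0^\perp=(xV_0)^\perp$ for a.e.\ $x$. Since $n\geq3$ we have $1\neq n-1$, so $k$ determines which case occurs. Take $B=f_1(U)$.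
\end{proof}

In both cases the reduction lands a.e.\ in groups of divisible rank $n-1$, the one nontrivial stratum on which a quasi-isomorphism class is a single isomorphism class by Proposition~\ref{prop:positive}. There is room there for one of $\mathrm{Gr}_1$ and $\mathrm{Gr}_{n-1}$, but not for both.

\begin{proof}[Proof of Theorem~\ref{thm:strata}(2) and (3)]
If $f$ reduces $\sim$ on $R(n,p,k)$ to $\cong$ on $R(n)$, then $U\mapsto f(A_U)$ is a Borel reduction of the orbit relation on $\mathrm{Gr}_k$ to $\cong$, by \eqref{eq:localrel}. For $2\leq k\leq n-2$ this contradicts Proposition~\ref{prop:shape}. For the remaining $k$, Proposition~\ref{prop:positive} provides a reduction: a constant map for $k\in\{0,n\}$, the inclusion for $k=n-1$, and the map in part (c) for $k=1$. This proves (2).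

For (3), let $f$ be a reduction on $R(n,p,1)\cup R(n,p,n-1)$, and apply Proposition~\ref{prop:shape} to $U\mapsto f(A_U)$ on $\mathrm{Gr}_1$ and on $\mathrm{Gr}_{n-1}$. By \eqref{eq:perp} and $\tau(K)=K$, the homeomorphism $U\mapsto U^\perp$ from $\mathrm{Gr}_1$ to $\mathrm{Gr}_{n-1}$ carries the $K$-invariant probability measure to a $K$-invariant probability measure, which is unique; so it preserves null sets in both directions by Lemma~\ref{lem:null}(a). Hence there is a line $U$ such that the conclusion holds both at $U$ and at $U^\perp$: $f(A_U)\cong B$ and $f(A_{U^\perp})\cong B'$ with $B,B'$ $p$-local and $V(B_p)=U^\perp=V(B'_p)$. By Proposition~\ref{prop:positive}(b), $B\cong B'$. Therefore $A_U\sim A_{U^\perp}$, and \eqref{eq:localrel} gives $g\in\mathrm{GL}_n(\mathbb{Q})$ with $gU=U^\perp$. This is impossible, since $1\neq n-1$.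
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strata}(4) and Theorem~\ref{thm:main}]
A reduction between the two relations on $\mathcal{C}$ restricts to a reduction from any Borel subset of $\mathcal{C}$, with values in $R(n)$. Suppose $\mathcal{C}\supseteq R(n,p,1)\cup R(n,p,n-1)$. A reduction of $\cong$ to $\sim$ restricts to $R(n,p,1)$, contrary to (1), since $1\leq n-2$; a reduction of $\sim$ to $\cong$ restricts to the union, contrary to (3). Suppose $\mathcal{C}\supseteq R(n,p,k)$ with $2\leq k\leq n-2$. Then the restrictions to $R(n,p,k)$ contradict (1) and (2). The $p$-local groups form a Borel set by Proposition~\ref{prop:local}, the local groups form a countable union of such sets, and these two spaces and $R(n)$ contain $R(n,p,1)\cup R(n,p,n-1)$. The case $\mathcal{C}=R(n)$ is Theorem~\ref{thm:main}.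
\end{proof}

\begin{thebibliography}{9}

\bibitem{BMS}
Bass, Milnor and Serre, Publ. IHES \textbf{33} (1967).

\bibitem{Coskey}
Samuel Coskey, \emph{The classification of torsion-free abelian groups of finite rank up to isomorphism and up to quasi-isomorphism}, arXiv:0902.1218 (2009).

\bibitem{Ioana}
A. Ioana, \emph{Cocycle superrigidity for profinite actions of property (T) groups}, Duke Math. J. \textbf{157} (2011).

\bibitem{Steinberg}
Steinberg, Contemp. Math. \textbf{45} (1985).

\end{thebibliography}
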